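\title{The one-sided Hofer pseudo-norms are degenerate on the two-sphere}

\begin{abstract}
The Hofer length of a normalized Hamiltonian path is the sum of a positive and a negative part. Minimizing each part separately gives two pseudo-norms $\rho^+$ and $\rho^-$ on the group of Hamiltonian diffeomorphisms of a closed symplectic manifold. We show that they can be degenerate: on $S^2$ there is an explicit $\Phi\neq\mathrm{id}$ with $\rho^-(\Phi)=0$, and degeneracy passes to $S^2\times P$ for every closed symplectic manifold $P$. The proof combines an area-preserving rearrangement of nested disks with a commutator identity for maps that almost interchange two hemispheres. For total area $1$ we also compute $\rho^+(\Phi^k)=3k/2$.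
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(M,\omega)$ be a closed symplectic manifold of dimension $2n$. A \emph{Hamiltonian} is a smooth function $H:[0,1]\times M\to\mathbb R$, and $H_s=H(s,\cdot)$. It \emph{generates} the path $s\mapsto\varphi_H^s$, the flow of the vector field $X_s$ defined by $\omega(X_s,\cdot)=dH_s$. (The opposite sign convention amounts to replacing $\omega$ by $-\omega$; everything below holds with either sign.) We write $\varphi_H=\varphi_H^1$. The maps $\varphi_H$ form the group $\mathrm{Ham}(M,\omega)$ of Hamiltonian diffeomorphisms. Its universal cover $\pi:\widetilde{\mathrm{Ham}}(M,\omega)\to\mathrm{Ham}(M,\omega)$ consists of the homotopy classes $[H]$, with fixed ends, of the paths $s\mapsto\varphi_H^s$, $0\le s\le1$.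

Adding to $H$ a function of $s$ alone does not change the path. One removes this freedom by asking that $H$ be \emph{normalized}: $\langle H_s\rangle=0$ for all $s$, where $\langle u\rangle=\int_M u\,\omega^n/\int_M\omega^n$ is the mean. For normalized $H$ put
\[
E^-(H)=\int_0^1\bigl(-\min_M H_s\bigr)\,ds,\qquad E^+(H)=\int_0^1\max_M H_s\,ds .
\]
Both numbers are nonnegative, and their sum is the Hofer length of the path. For $\widetilde\varphi\in\widetilde{\mathrm{Ham}}(M,\omega)$ and $\varphi\in\mathrm{Ham}(M,\omega)$ put
\[
E^\pm(\widetilde\varphi)=\inf_{[H]=\widetilde\varphi}E^\pm(H),\qquad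
\rho^\pm(\varphi)=\inf_{\pi(\widetilde\varphi)=\varphi}E^\pm(\widetilde\varphi).
\]
Thus $\rho^\pm(\varphi)$ is the infimum of $E^\pm(H)$ over all normalized $H$ with $\varphi_H=\varphi$. The functions $\rho^\pm$ are pseudo-norms: nonnegative, zero at the identity, and subadditive (Lemma~\ref{lem:calculus}). The following question comes from~\cite{Oh}.

\medskip
\noindent\textbf{Question.} \emph{Are $\rho^+$ and $\rho^-$ non-degenerate? That is, on every closed symplectic manifold, does $\rho^+(\varphi)=0$, respectively $\rho^-(\varphi)=0$, imply $\varphi=\mathrm{id}$?}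
\medskip

The two halves of the question are equivalent, since $\rho^+(\varphi)=\rho^-(\varphi^{-1})$. To see what $\rho^-$ measures, shift $H$ upward instead of normalizing it:
\begin{equation}\label{eq:nonneg}
\rho^-(\varphi)=\inf\Bigl\{\int_0^1\langle H_s\rangle\,ds\;:\;H\ge0,\ \varphi_H=\varphi\Bigr\}.
\end{equation}
Indeed, if $H\ge0$, then $H_s-\langle H_s\rangle\ge-\langle H_s\rangle$, so the normalization of $H$ has $E^-\le\int\langle H_s\rangle\,ds$. Conversely, if $H$ is normalized and $\eta>0$, choose a smooth $c(s)\ge-\min H_s$ with $\int c\le E^-(H)+\eta$; then $H+c\ge0$ has mean $c(s)$. So the question is whether one fixed $\varphi\ne\mathrm{id}$ can be generated by nonnegative Hamiltonians of arbitrarily small $L^1$-norm.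

Two observations suggest that it cannot. First, each half of the length is non-degenerate on Hamiltonians: if $H$ is normalized and $E^-(H)=0$, then every $H_s$ is nonnegative with mean zero, so $H=0$. Second, the null set of a conjugation-invariant pseudo-norm $\nu$ with $\nu(\varphi)=\nu(\varphi^{-1})$ is a normal subgroup, and $\mathrm{Ham}(M,\omega)$ is a simple group for connected $M$; one element of positive norm then gives non-degeneracy. On the other side, the null set of $\rho^-$ is only a conjugation-invariant semigroup, and tall thin Hamiltonians are cheap: if $0\le H\le1$ is supported in a set of relative volume $\delta$ and $\max H=1$, then $\rho^-(\varphi_H)\le\delta$ by \eqref{eq:nonneg}, while the path has Hofer length~$1$. This example gives no degeneracy, because $\varphi_H$ changes with $\delta$. The problem is to reach one map by cheaper and cheaper paths.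

The answer to the question is no.

\begin{theorem}\label{thm:sphere}
Let $(S^2,\omega)$ be a sphere with an area form. There is $\Phi\in\mathrm{Ham}(S^2,\omega)$, $\Phi\ne\mathrm{id}$, with $\rho^-(\Phi)=0$; hence also $\rho^+(\Phi^{-1})=0$.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] For every closed symplectic manifold $(P,\sigma)$, and for $P$ a point, both $\rho^+$ and $\rho^-$ are degenerate on $(S^2\times P,\omega\oplus\sigma)$. The functions $E^\pm$ on $\widetilde{\mathrm{Ham}}(S^2\times P)$ are degenerate as well: each vanishes on some nontrivial element.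
\item[(2)] If $S^2$ has total area $1$, the map $\Phi$ defined in \eqref{eq:Phi} satisfies $\rho^-(\Phi^k)=0$ and $\rho^+(\Phi^k)=\frac{3k}{2}$ for all $k\ge1$.
\end{enumerate}
\end{theorem}

So degenerate examples exist in every dimension $2n\ge2$. We do not settle which other closed symplectic manifolds have degenerate $\rho^\pm$. The map $\Phi$ rotates the circles of latitude about a fixed axis by an angle that depends on the latitude. The proof of Theorem~\ref{thm:sphere} uses only surface topology and the composition rules for Hamiltonian flows; its plan is laid out in Section~\ref{sec:model}. The lower bound in Theorem~\ref{thm:more}(2) uses a theorem of Entov and Polterovich~\cite{EP}.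

\section{Calculus of one-sided lengths}\label{sec:calculus}

We use three standard rules, valid on any symplectic manifold on which the flows exist. For a symplectic diffeomorphism $\psi$,
\begin{equation}\label{eq:rules}
\begin{aligned}
\varphi_H^s\varphi_K^s&\ \text{ is generated by }\ H_s+K_s\circ(\varphi_H^s)^{-1},\\
(\varphi_H^s)^{-1}&\ \text{ is generated by }\ -H_s\circ\varphi_H^s,\\
\psi\varphi_H^s\psi^{-1}&\ \text{ is generated by }\ H_s\circ\psi^{-1}.
\end{aligned}
\end{equation}
If $H$ is autonomous (independent of $s$), then $H\circ\varphi_H^s=H$, so $(\varphi_H^s)^{-1}$ is generated by $-H$. Commutators are $[a,b]=aba^{-1}b^{-1}$.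

\begin{lemma}\label{lem:calculus}
Let $M$ be closed, $\varphi,\varphi'\in\mathrm{Ham}(M,\omega)$, and $\psi$ symplectic.
\begin{enumerate}
\item[(a)] $\rho^\pm(\varphi\varphi')\le\rho^\pm(\varphi)+\rho^\pm(\varphi')$, \ $\rho^\pm(\psi\varphi\psi^{-1})=\rho^\pm(\varphi)$, \ $\rho^+(\varphi)=\rho^-(\varphi^{-1})$.
\item[(b)] For every Hamiltonian $H$, normalized or not,
\[
\rho^-(\varphi_H)\le\int_0^1\bigl(\langle H_s\rangle-\min H_s\bigr)ds,\qquad
\rho^+(\varphi_H)\le\int_0^1\bigl(\max H_s-\langle H_s\rangle\bigr)ds .
\]
\item[(c)] If $H,K$ are autonomous and $K\le H+\eta$, then $\rho^-(\varphi_H\varphi_K^{-1})\le\langle H\rangle-\langle K\rangle+\eta$.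
\end{enumerate}
\end{lemma}

\begin{proof}
Composition with a symplectic diffeomorphism preserves the mean, the minimum and the maximum of a function. So the rules \eqref{eq:rules} produce normalized Hamiltonians from normalized ones; the first rule gives $E^\pm\le E^\pm(H)+E^\pm(K)$, the second exchanges $E^+$ and $E^-$, the third preserves $E^\pm$. This proves (a). For (b), apply the definition to $H_s-\langle H_s\rangle$. For (c), the path $\varphi_H^s(\varphi_K^s)^{-1}$ is generated by $H-K\circ(\varphi_H^s)^{-1}=(H-K)\circ(\varphi_H^s)^{-1}$, which has mean $\langle H\rangle-\langle K\rangle$ and is at least $-\eta$; apply (b).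
\end{proof}

Part (c) is the source of all cheap elements in this paper. It asks only that $K$ lie almost below $H$ and have almost the same mean; $H-K$ may be large and positive on a small set.

Error terms must be small on both sides, since they will be inverted. Put
\[
\|q\|=\max\bigl(\rho^+(q),\rho^-(q)\bigr),\qquad d(u,v)=\|u^{-1}v\|.
\]
By Lemma~\ref{lem:calculus}(a), $\|\cdot\|$ is subadditive, conjugation invariant, and $\|q^{-1}\|=\|q\|$. Hence $d$ is a pseudo-metric that is bi-invariant, $d(gug',gvg')=d(u,v)$. Writing $v=u\cdot u^{-1}v$ gives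
\begin{equation}\label{eq:lip}
\rho^-(v)\le\rho^-(u)+d(u,v).
\end{equation}

\section{A half-turn, a full turn, and the model computation}\label{sec:model}

\subsection*{The sphere}
By Moser's theorem two area forms on $S^2$ of equal total area differ by a diffeomorphism, and replacing $\omega$ by $c\,\omega$ multiplies Hamiltonians, hence $\rho^\pm$, by $c>0$. So we take $S^2=\{X^2+Y^2+Z^2=1\}$ with $\omega=\mathrm{area}/4\pi$, of total area~$1$. Put
\[
D_1=\{Y>0\},\quad D_2=\{Y<0\},\quad C=\{Y=0\},\qquad t=\tfrac{|Y|}{2},\qquad G=\tfrac{1+Z}{4}.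
\]
Both $t$ and $G$ take values in $[0,\frac12]$. The function $t$ is smooth on $D_1$ and $D_2$, has a kink along $C$, and equals $\frac12$ at the poles $(0,\pm1,0)$.

By Archimedes' theorem the round area form is $\pm\,d\theta\wedge dY$, with $\theta$ the angle about the $Y$-axis. Measuring this angle in full turns, $\vartheta=\theta/2\pi\in\mathbb R/\mathbb Z$, we get $\omega=\pm\,d\vartheta\wedge dt$ on $D_1$ minus its pole. This gives the following facts.
\begin{enumerate}
\item[(S1)] On $D_1$, the flow of a function $u(t)$ at time $s$ rotates each circle $\{t=\mathrm{const}\}$ about the $Y$-axis by $\pm s\,u'(t)$ full turns. In particular, the flow $R^s$ of $t$ on the open hemisphere $D_1$ satisfies $R^1=\mathrm{id}$.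
\item[(S2)] In the same way $Z/2$ generates a full turn about the $Z$-axis, so $\iota:=\varphi_G$ is the half-turn $(X,Y,Z)\mapsto(-X,-Y,Z)$. Thus $\iota^2=\mathrm{id}$, $\iota(D_1)=D_2$, $t\circ\iota=t$, $G\circ\iota=G$.
\item[(S3)] For $0\le v<\frac12$, the cap $D_1\cap\{t\ge v\}=\{Y\ge 2v,\ Y>0\}$ has area $\frac12-v$, and $D_1\cap\{G>v\}$, which is half of the cap $\{Z>4v-1\}$ of area $1-2v$, also has area $\frac12-v$. Moreover $\langle u(t)\rangle=2\int_0^{1/2}u\,dt$, and $\langle t\rangle=\langle G\rangle=\frac14$.
\end{enumerate}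
The coincidence behind the construction is this: \emph{$t$ and $G$ have the same distribution on each hemisphere, but $t$ generates a full turn and $G$ a half-turn.}

Call $u(t)$ a \emph{zonal} function if $u\in C^\infty([0,\frac12])$ vanishes near $0$. Zonal functions are smooth on $S^2$. Their flows preserve $t$, so \eqref{eq:rules} gives $\varphi_{u(t)}\varphi_{v(t)}=\varphi_{u(t)+v(t)}$.

For an open set $U$ let $\mathrm{Ham}_c(U)$ be the group of time-one maps of Hamiltonians supported in $[0,1]\times K$ with $K\subset U$ compact. Let $\mathcal A=\mathrm{Ham}_c(D_1)\subset\mathrm{Ham}(S^2)$, with identity element $1$, and for $a,b\in\mathcal A$ put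
\[
(a,b):=a\cdot\iota b\iota^{-1}\in\mathrm{Ham}(S^2).
\]
The factors $a$ and $\iota b\iota^{-1}$ are supported in the disjoint sets $D_1$ and $D_2$, so $(a,b)(a',b')=(aa',bb')$. Since $\iota^2=\mathrm{id}$, we have $\iota(a,b)\iota^{-1}=\iota a\iota^{-1}\cdot b$, which is the \emph{swap rule}
\begin{equation}\label{eq:swap}
\iota\,(a,b)=(b,a)\,\iota .
\end{equation}
In particular $(a,a)$ commutes with $\iota$. If $u(t)$ is zonal and $a\in\mathcal A$ is generated by the restriction of $u(t)$ to $D_1$, then $\iota a\iota^{-1}$ is generated by its restriction to $D_2$, so $\varphi_{u(t)}=(a,a)$. Also $\|(a,b)\|\le\|a\|+\|b\|$.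

\subsection*{The model computation}
Pretend for a moment that $t$ is a Hamiltonian on $S^2$, with $\varphi_t=\mathrm{id}$ as (S1) suggests. By (S3) one expects an area-preserving rearrangement $\Psi$ with $t\circ\Psi^{-1}\le G+\eta$. Lemma~\ref{lem:calculus}(c) would give $\rho^-(\iota\cdot\Psi\varphi_t^{-1}\Psi^{-1})=\rho^-(\iota)\le\eta$, so $\rho^-(\iota)=0$. Let us see what else would then be null. We may conjugate and multiply, but not invert. The number over each equality sign below counts the uses of \eqref{eq:swap}; nothing else about $\iota$ is used. Conjugating by $(\theta,1)$, $\theta\in\mathcal A$, gives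
\begin{equation}\label{eq:m1}
(\theta,1)\,\iota\,(\theta^{-1},1)\overset{1}{=}(\theta,1)(1,\theta^{-1})\,\iota=(\theta,\theta^{-1})\,\iota .
\end{equation}
We multiply such elements so as to cancel the second entry and keep the first. Two factors do not suffice: $(a,a^{-1})\iota(b^{-1},b)\iota=(ab,a^{-1}b^{-1})\iota^2$, and if the second entry is $1$, so is the first. With three factors, move the middle pair past one $\iota$ and the last pair past two:
\begin{equation}\label{eq:m2}
(a,a^{-1})\,\iota\,(b^{-1},b)\,\iota\,(c,c^{-1})\,\iota\overset{3}{=}(a,a^{-1})(b,b^{-1})(c,c^{-1})\,\iota^3=(abc,\;a^{-1}b^{-1}c^{-1})\,\iota^3 .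
\end{equation}
For $c=a^{-1}b^{-1}$ the second entry is $a^{-1}b^{-1}ba=1$ and the first is $\kappa=[a,b]$, so the right side is $(\kappa,1)\iota^3$. Squaring makes the pair symmetric, because three swaps turn $(\kappa,1)$ into $(1,\kappa)$:
\begin{equation}\label{eq:m3}
(\kappa,1)\,\iota^3(\kappa,1)\,\iota^3\overset{3}{=}(\kappa,1)(1,\kappa)\,\iota^6=(\kappa,\kappa)\,\iota^6 .
\end{equation}
So a cheap swap absorbs every commutator of $\mathcal A$, at a cost that does not depend on $a$ and $b$. The computation survives when the swap is approximate.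

\begin{lemma}\label{lem:absorb}
Let $f\in\mathrm{Ham}(S^2)$ and $\delta\ge0$ satisfy $d\bigl(f(a,b),(b,a)f\bigr)\le\delta$ for all $a,b\in\mathcal A$. Then for all $a,b\in\mathcal A$ and $\kappa=[a,b]$,
\[
\rho^-\bigl((\kappa,\kappa)f^6\bigr)\le6\rho^-(f)+15\,\delta .
\]
\end{lemma}

\begin{proof}
Replace $\iota$ by $f$ in \eqref{eq:m1}--\eqref{eq:m3}. By bi-invariance, replacing a subword $f(a,b)$ by $(b,a)f$ moves a product by at most $\delta$ in $d$, so the two sides are now at distance at most $\delta$, $3\delta$, $3\delta$. Let $\rho=\rho^-(f)$ and use \eqref{eq:lip} and Lemma~\ref{lem:calculus}(a). The left side of \eqref{eq:m1} is conjugate to $f$, so $\rho^-((\theta,\theta^{-1})f)\le\rho+\delta$ for all $\theta\in\mathcal A$. The left side of \eqref{eq:m2} is a product of three such elements, so $\rho^-((\kappa,1)f^3)\le3(\rho+\delta)+3\delta$. Then \eqref{eq:m3} gives $\rho^-((\kappa,\kappa)f^6)\le2(3\rho+6\delta)+3\delta$.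
\end{proof}

\subsection*{What remains to be done}
The function $t$ is not smooth: it turns the two hemispheres in opposite directions. We smooth it near $C$. Fix a smooth nondecreasing $\chi:\mathbb R\to[0,1]$ with $\chi=0$ on $(-\infty,1]$ and $\chi=1$ on $[2,\infty)$, and for $0<\varepsilon\le\frac18$ put
\begin{equation}\label{eq:feps}
F_\varepsilon=t\,\chi(t/\varepsilon),\qquad f_\varepsilon=\iota\,\varphi_{F_\varepsilon}^{-1}.
\end{equation}
The function $F_\varepsilon$ is zonal. Since $t-F_\varepsilon=t(1-\chi(t/\varepsilon))$ vanishes for $t\ge2\varepsilon$,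
\begin{equation}\label{eq:close}
0\le t-F_\varepsilon\le2\varepsilon .
\end{equation}
The map $\varphi_{F_\varepsilon}$ is the identity outside the two bands $\{\varepsilon\le t\le2\varepsilon\}$ and twists each of them. Three tasks remain: to construct the rearrangement (Section~\ref{sec:disks}); to show that $f_\varepsilon$ is cheap and swaps up to an error $O(\varepsilon)$ that is uniform in $a,b$ (Section~\ref{sec:swap}); and to pass from the family $f_\varepsilon$ to a single map (Section~\ref{sec:fixed}). For the last task no limit is at hand, since the $F_\varepsilon$ converge to the non-smooth function $t$, and this is where Lemma~\ref{lem:absorb} enters.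

\section{Rearrangement by nested disks}\label{sec:disks}

A \emph{plane} is a surface diffeomorphic to $\mathbb R^2$ with an area form $\omega$ of finite total area. A \emph{disk} in a surface is the image of a smooth embedding of the closed unit disk $B\subset\mathbb R^2$; its interior is a plane. We use the disk theorem: if $j_0,j_1$ are orientation-preserving embeddings of $B$ into a connected oriented surface $U$ without boundary, there is a compactly supported isotopy $g_s$ of $U$ with $g_0=\mathrm{id}$ and $g_1\circ j_0=j_1$. Consequently, any disk in a plane $U$ can be moved to any other by such an isotopy, and for every disk $K\subset U$ there is a diffeomorphism $\lambda:\mathbb R^2\to U$ with $\lambda(B)=K$ (compose any diffeomorphism $\lambda_0:\mathbb R^2\to U$ with a map taking $\lambda_0(B)$ to $K$).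

\begin{lemma}\label{lem:disks}
Let $U$ be a plane.
\begin{enumerate}
\item[(a)] If $K,L\subset U$ are disks of equal area, there is $h\in\mathrm{Ham}_c(U)$ with $h(K)=L$.
\item[(b)] Let $K_1,\dots,K_m$ be disks in $U$ with $K_{i+1}\subset\operatorname{int}K_i$. Let $U_1\supset\dots\supset U_m$ be open subsets of $U$, each a plane, with $\mathrm{area}(K_i)<\mathrm{area}(U_i)$. Then there is $h\in\mathrm{Ham}_c(U)$ with $h(K_i)\subset U_i$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We join $K$ to $L$ by disks of constant area and then realize the motion of the boundary by a Hamiltonian flow. Take $\lambda:\mathbb R^2\to U$ with $\lambda(B)=K$ and an isotopy $g_s$ with $g_1(K)=L$. Let $A(s,u)$ be the area of $g_s\lambda(uB)$. In polar coordinates $A(s,u)$ is the integral over $\{r\le u\}$ of a positive density that is smooth in $s$, so $A$ is smooth, $\partial_uA>0$ for $u>0$, and $A(s,u)$ runs from $0$ to $\mathrm{area}(U)>\mathrm{area}(K)$. By the implicit function theorem there is a unique smooth $u(s)>0$ with $A(s,u(s))=\mathrm{area}(K)$, and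 $u(0)=u(1)=1$ because $K$ and $L$ have equal area. Put $\lambda_s(z)=g_s\lambda(u(s)z)$. These are diffeomorphisms $\mathbb R^2\to U$, and the disks $K^s=\lambda_s(B)$ have constant area, $K^0=K$, $K^1=L$.

Let $c_s(\phi)=\lambda_s(e^{i\phi})$ parametrize $\partial K^s$. By Cartan's formula and Stokes' theorem,
\[
\int_0^{2\pi}\omega(\partial_sc_s,\partial_\phi c_s)\,d\phi=\frac{d}{ds}\int_B\lambda_s^*\omega=0 .
\]
Hence $S_s(\phi)=\int_0^\phi\omega(\partial_sc_s,\partial_\phi c_s)\,d\phi'$ is a smooth function on the circle. Define $\widetilde S_s$ on $U$ by $\widetilde S_s(\lambda_s(re^{i\phi}))=\mu(r)S_s(\phi)$, where $\mu$ is supported in $[\frac12,2]$ and $\mu(1)=1$. All $\widetilde S_s$ are supported in one compact set. Their Hamiltonian vector field $X_s$ satisfies $\omega(X_s,\partial_\phi c_s)=\partial_\phi S_s=\omega(\partial_sc_s,\partial_\phi c_s)$ along $c_s$. In dimension two this means $X_s=\partial_sc_s+\nu(s,\phi)\,\partial_\phi c_s$ for a smooth function $\nu$. If $\phi(s)$ solves $\phi'=\nu(s,\phi)$ on the circle, then $s\mapsto c_s(\phi(s))$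 is an integral curve of $X_s$. So the time-one map $h$ carries $\partial K$ onto $\partial L$. The interior of a disk is the only relatively compact component of the complement of its boundary in $U$, as the chart $\lambda$ shows, so $h(K)=L$.

(b) First choose target disks $L_i\subset U_i$ with $\mathrm{area}(L_i)=\mathrm{area}(K_i)$ and $L_{i+1}\subset\operatorname{int}L_i$, from the inside out. For $L_m$ take a round disk of suitable radius in a chart $U_m\cong\mathbb R^2$. Given $L_{i+1}\subset U_{i+1}\subset U_i$, take a diffeomorphism $\mathbb R^2\to U_i$ that maps $B$ to $L_{i+1}$. Since $\mathrm{area}(L_{i+1})=\mathrm{area}(K_{i+1})<\mathrm{area}(K_i)<\mathrm{area}(U_i)$, the image $L_i$ of $uB$ has the required area for some $u>1$.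

Now move the disks from the outside in. By (a) there is $h_1\in\mathrm{Ham}_c(U)$ with $h_1(K_1)=L_1$. Suppose $h_i\cdots h_1(K_i)=L_i$. Then $h_i\cdots h_1(K_{i+1})$ and $L_{i+1}$ are disks of equal area in the plane $\operatorname{int}L_i$, and (a) gives $h_{i+1}\in\mathrm{Ham}_c(\operatorname{int}L_i)$ taking the first to the second. For $j>i$ the map $h_j$ is supported in $\operatorname{int}L_{j-1}\subset L_i$, so it preserves $L_i$. Hence $h=h_m\cdots h_1$ satisfies $h(K_i)=L_i\subset U_i$.
\end{proof}

The strict inequality in (b) is necessary, since a compact subset of a plane has smaller area than the plane. For two functions with the same distribution we therefore send a superlevel set of one into a superlevel set of the other at a slightly lower level. This costs an error $2\eta$.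

\begin{corollary}\label{cor:rearrange}
Let $k,g:S^2\to[0,\infty)$ be $\iota$-invariant functions with $k=0$ on $C$. Let $\eta>0$ and $m\ge1$ satisfy $k\le(m+1)\eta$. Suppose that the sets $K_i=D_1\cap\{k\ge i\eta\}$, $1\le i\le m$, are disks with $K_{i+1}\subset\operatorname{int}K_i$, and that there are open planes $D_1\supset U_1\supset\dots\supset U_m$ with $g>(i-1)\eta$ on $U_i$ and $\mathrm{area}(U_i)>\mathrm{area}(K_i)$. Then there is $h\in\mathcal A$ such that $\Psi=(h,h)$ satisfies $k\circ\Psi^{-1}\le g+2\eta$ on $S^2$.
\end{corollary}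

\begin{proof}
Take $h\in\mathcal A$ from Lemma~\ref{lem:disks}(b) with $U=D_1$, and let $p\in D_1$. If $k(p)<\eta$, then $k(p)\le g(hp)+2\eta$ because $g\ge0$. Otherwise let $i\le m$ be maximal with $k(p)\ge i\eta$. Then $k(p)\le(i+1)\eta$ and $hp\in U_i$, so $g(hp)>(i-1)\eta\ge k(p)-2\eta$. Thus $k\circ h^{-1}\le g+2\eta$ on $D_1$, where $\Psi=h$. On $D_2$ we have $k\circ\Psi^{-1}=k\circ\iota h^{-1}\iota^{-1}=(k\circ h^{-1})\circ\iota^{-1}\le g\circ\iota^{-1}+2\eta=g+2\eta$. On $C$ we have $\Psi=\mathrm{id}$ and $k=0\le g$.
\end{proof}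

\section{A cheap approximate swap}\label{sec:swap}

\begin{proposition}\label{prop:cheap}
$\rho^-(f_\varepsilon)\le2\varepsilon$.
\end{proposition}

\begin{proof}
Let $0<\eta<\frac12$ and let $m\ge1$ be maximal with $m\eta<\frac12$, so that $t\le\frac12\le(m+1)\eta$. We apply Corollary~\ref{cor:rearrange} with $k=t$ and $g=G$ (Figure~\ref{fig:nested}). The sets $K_i=D_1\cap\{t\ge i\eta\}$ are strictly nested caps of area $\frac12-i\eta$. Let $U_i=D_1\cap\{G>(i-1)\eta\}$. In the coordinates given by $Z$ and the angle about the $Z$-axis, $D_1=(-1,1)\times(0,\pi)$ and $U_i=(4(i-1)\eta-1,\,1)\times(0,\pi)$. So the $U_i$ are nested planes, of area $\frac12-(i-1)\eta>\mathrm{area}(K_i)$ by (S3). We obtain $\Psi=(h,h)$ with $t\circ\Psi^{-1}\le G+2\eta$.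

Put $F'=F_\varepsilon\circ\Psi^{-1}$. By \eqref{eq:close}, $F'\le G+2\eta$ and $\langle G\rangle-\langle F'\rangle=\langle t-F_\varepsilon\rangle\le2\varepsilon$. Lemma~\ref{lem:calculus}(c) gives $\rho^-(\varphi_G\varphi_{F'}^{-1})\le2\varepsilon+2\eta$. Because $\Psi$ commutes with $\iota$,
\[
\varphi_G\varphi_{F'}^{-1}=\iota\,\Psi\varphi_{F_\varepsilon}^{-1}\Psi^{-1}=\Psi f_\varepsilon\Psi^{-1}.
\]
So $\rho^-(f_\varepsilon)\le2\varepsilon+2\eta$ for every $\eta$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]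
\draw[dashed] (0,0) circle (1);
\draw (0,0) circle (0.92);
\draw (0,0) circle (0.72);
\draw (0,0) circle (0.5);
\node at (0,0) {\small $K_3$};
\node at (0,-0.61) {\small $K_2$};
\node at (0,-0.82) {\small $K_1$};
\draw[->] (1.2,0) -- node[above] {$h$} (1.7,0);
\begin{scope}[shift={(2.9,0)}]
\draw[dashed] (0,0) circle (1);
\draw[dotted,thick] (-0.866,-0.5) -- (0.866,-0.5) node[right] {\small $G=\frac18$};
\draw[dotted,thick] (-1,0) -- (1,0) node[right] {\small $G=\frac14$};
\draw (0,0) circle (0.94);
\draw (-28:0.88) arc (-28:208:0.88) -- cycle;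
\draw (5:0.82) arc (5:175:0.82) -- cycle;
\node at (0,0.4) {\small $h(K_3)$};
\node at (0,-0.2) {\small $h(K_2)$};
\node at (0,-0.7) {\small $h(K_1)$};
\end{scope}
\end{tikzpicture}
\caption{The hemisphere $D_1$ seen along the $Y$-axis, with boundary circle $C$ dashed (schematic; corners are to be smoothed). Left: the caps $K_i=D_1\cap\{t\ge i/8\}$. Right: an area-preserving map $h$ with compact support in $D_1$ moves $K_i$ into $\{G>(i-1)/8\}$; the levels of $G$ are horizontal chords. Near $C$ the function $t\circ h^{-1}$ is close to $0$, while $G$ takes values up to $\frac12$.}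
\label{fig:nested}
\end{figure}

The estimate is one-sided in an essential way. The point $(0,0,1)$ lies on $C$, and there $G-F'=\frac12$. So the path used in the proof has $E^+\ge\frac12-2\varepsilon$, for every $\eta$.

Let $\phi_\varepsilon\in\mathcal A$ be defined by $\varphi_{F_\varepsilon}=(\phi_\varepsilon,\phi_\varepsilon)$. For $f_\varepsilon$ to swap, $\phi_\varepsilon$ has to commute almost with all of $\mathcal A$, including elements that act wildly in the band that $\phi_\varepsilon$ twists. The point is that on the open hemisphere $\phi_\varepsilon$ is also generated by the small function $F_\varepsilon-t$. This function does not have compact support in $D_1$, but the defect cancels in a commutator.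

\begin{proposition}\label{prop:central}
For all $a,b\in\mathcal A$,
\[
\|[a,\phi_\varepsilon]\|\le4\varepsilon\qquad\text{and}\qquad d\bigl(f_\varepsilon(a,b),(b,a)f_\varepsilon\bigr)\le8\varepsilon .
\]
\end{proposition}

\begin{proof}
On $D_1$ let $\zeta_s=\varphi_{F_\varepsilon}^sR^{-s}$. Both flows preserve $t$, so by \eqref{eq:rules} $\zeta_s$ is the flow of the autonomous function $H=F_\varepsilon-t$, which takes values in $[-2\varepsilon,0]$. It preserves $t$, and $\zeta_1=\phi_\varepsilon$ because $R^1=\mathrm{id}$. Choose $r>0$ with $a=\mathrm{id}$ on $V=D_1\cap\{t<r\}$. The path $a\zeta_sa^{-1}\cdot\zeta_s^{-1}$ on $D_1$ runs from the identity to $[a,\phi_\varepsilon]$, and by \eqref{eq:rules} it is generated by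
\[
Q_s=H\circ a^{-1}-H\circ a\,\zeta_s^{-1}a^{-1},\qquad -2\varepsilon\le Q_s\le2\varepsilon .
\]
On $V$, which $\zeta_s$ preserves and where $a=\mathrm{id}$, we have $Q_s=H-H\circ\zeta_s^{-1}=0$. So $Q$ extends by zero to a Hamiltonian on $S^2$ that generates $[a,\phi_\varepsilon]$. Both bounds in Lemma~\ref{lem:calculus}(b) are at most $\int(\max Q_s-\min Q_s)\,ds\le4\varepsilon$.

Put $\Theta=(a,b)$ and $\Pi=(\phi_\varepsilon,\phi_\varepsilon)$, so $f_\varepsilon=\iota\Pi^{-1}$. Then $f_\varepsilon\Theta=\iota\Pi^{-1}\Theta$, and $(b,a)f_\varepsilon=\iota\Theta\Pi^{-1}$ by \eqref{eq:swap}. Multiplying on the left by $\Pi\iota^{-1}$ and on the right by $\Pi$, we find that the distance equals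
\[
d(\Theta\Pi,\Pi\Theta)=\|[\Theta,\Pi]\|=\bigl\|\bigl([a,\phi_\varepsilon],[b,\phi_\varepsilon]\bigr)\bigr\|\le8\varepsilon. \qedhere
\]
\end{proof}

This is the only place where $R^1=\mathrm{id}$ is used. With $ct$, $c\notin\mathbb Z$, in place of $t$, the map $\phi_\varepsilon$ would equal the nontrivial rotation $R^c$ on $D_1\cap\{t\ge2\varepsilon\}$, and $[a,\phi_\varepsilon]$ would be the fixed map $[a,R^c]$ for all small $\varepsilon$.

Lemma~\ref{lem:absorb} with $\rho^-(f_\varepsilon)\le2\varepsilon$ and $\delta=8\varepsilon$ now gives, for every commutator $\kappa$ of two elements of $\mathcal A$,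
\begin{equation}\label{eq:132}
\rho^-\bigl((\kappa,\kappa)f_\varepsilon^6\bigr)\le12\varepsilon+120\varepsilon=132\,\varepsilon .
\end{equation}

\section{A fixed diffeomorphism in the null set}\label{sec:fixed}

Since $\iota$ commutes with $\varphi_{F_\varepsilon}$ and $\iota^6=\mathrm{id}$, we have $f_\varepsilon^6=\varphi_{6F_\varepsilon}^{-1}$. To remove the dependence on $\varepsilon$, split $F_\varepsilon=F+E_\varepsilon$ with $F=t-e(t)$ a fixed zonal function. Then $e(t)=t$ near $0$, and $E_\varepsilon$ is uniformly close to the function $e(t)$, which still has a kink along $C$. We trade $E_\varepsilon$ for a fixed zonal function $B$ with the same distribution as $e(t)$, obtained by rearranging $e$ to decrease away from the poles. If $B\circ\Psi_\varepsilon^{-1}$ lies almost below $E_\varepsilon$, then $\varphi_{6E_\varepsilon}\Psi_\varepsilon\varphi_{6B}^{-1}\Psi_\varepsilon^{-1}$ is cheap, and multiplying by it replaces $\varphi_{6E_\varepsilon}^{-1}$ by $\Psi_\varepsilon\varphi_{6B}^{-1}\Psi_\varepsilon^{-1}$. We have no control over $\Psi_\varepsilon$,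 but this map differs from $\varphi_{6B}^{-1}$ by a commutator, and \eqref{eq:132} is uniform in the commutator.

The choice $e=t$ does not work, since $t$ already decreases away from the poles and is its own rearrangement. We need $e$ to return to zero.

\subsection*{The profile $e$}
Fix $0<t_1<t_*<t_2<\frac14$ and a smooth $e:[0,\frac12]\to[0,\infty)$ such that
\begin{itemize}
\item $e(t)=t$ on $[0,t_1]$, and $e=0$ on $[t_2,\frac12]$;
\item $0<e'\le1$ on $[0,t_*)$, and $e'<0$ on $(t_*,t_2)$;
\item $e(t)=v_*-(t-t_*)^2$ near $t_*$, where $v_*=e(t_*)>t_1$.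
\end{itemize}
To construct $e$, prescribe $g=e'$ and $e(0)=0$. On $[0,t_*]$ take $g=1$ on $[0,t_1]$, $0<g\le1$ on $[0,t_*)$, $g=-2(t-t_*)$ near $t_*$, and let $v_*=\int_0^{t_*}g$. On $[t_*,\frac12]$ take $g=-2(t-t_*)\lambda-c\mu$. Here $\lambda$ equals $1$ near $t_*$, is positive on $[t_*,t_2)$, vanishes on $[t_2,\frac12]$, and is so small away from $t_*$ that $\int2(t-t_*)\lambda\,dt\le v_*$; the function $\mu\ge0$ is a nonzero bump supported in $(t_*,t_2)$; and $c\ge0$ is chosen so that $\int_0^{t_2}g=0$. From $e'\le1$ we get $e\le t$. The function $F=t-e(t)$ is nonnegative and vanishes for $t\le t_1$, so it is zonal.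

\subsection*{The rearranged profile $\beta$}
For $0<v<v_*$ the set $\{e>v\}$ is an interval $(l(v),r(v))$, where $l$ and $r$ are the inverses of $e$ on $(0,t_*)$ and on $(t_*,t_2)$. They are smooth with $l'>0$, $r'<0$. So the length $\alpha=r-l$ is smooth with $\alpha'<0$; it tends to $t_2$ as $v\to0$ and to $0$ as $v\to v_*$. Put $\alpha(0)=t_2$. Define $\beta:[0,\frac12]\to[0,v_*]$ by $\beta=\alpha^{-1}$ on $(0,t_2)$, $\beta(0)=v_*$, and $\beta=0$ on $[t_2,\frac12]$.

\begin{lemma}\label{lem:beta}
The function $\beta$ is smooth on $[0,\frac12]$. The function $B=\beta(\frac12-t)$ is zonal, supported in $\{t\ge\frac12-t_2\}$, and $\langle B\rangle=\langle e(t)\rangle$.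
\end{lemma}

\begin{proof}
On $(0,t_2)$ smoothness follows from $\alpha'<0$. For $v$ near $v_*$ the quadratic form of $e$ gives $\alpha(v)=2\sqrt{v_*-v}$, so $\beta(\tau)=v_*-\tau^2/4$ for small $\tau\ge0$. It remains to look near $\tau=t_2$. Regard $F(t)=t-e(t)$ as a function on $[t_*,\frac12]$. There $F'=1-e'\ge1$, so $F$ has a smooth inverse $F^{-1}$, and $F^{-1}(\tau)=\tau$ for $\tau\ge t_2$. For $0<v<t_1$ we have $l(v)=v=e(r(v))$, so $\alpha(v)=F(r(v))$ and $v=e(F^{-1}(\alpha(v)))$. Hence $\beta=e\circ F^{-1}$ on $(\alpha(t_1),t_2)$. On $[t_2,\frac12]$ both $\beta$ and $e\circ F^{-1}=e$ vanish. So $\beta=e\circ F^{-1}$ on $(\alpha(t_1),\frac12]$, which is a neighborhood of $t_2$.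

Since $\beta$ vanishes on $[t_2,\frac12]$, the function $B$ vanishes for $t\le\frac12-t_2$. For $0<v<v_*$ both $\{e>v\}$ and $\{\beta>v\}=[0,\alpha(v))$ have length $\alpha(v)$, so $\int_0^{1/2}e\,dt=\int_0^{v_*}\alpha\,dv=\int_0^{1/2}\beta\,d\tau$. The equality of means follows from (S3).
\end{proof}

The kink has disappeared: the linear start of $e$ contributes only the term $-v$ to the length $\alpha(v)=r(v)-v$, and $\beta$ inherits the flat tail of $e$ at $t_2$.

\begin{lemma}\label{lem:B}
For $0<\eta<v_*$ there is $\psi\in\mathcal A$ such that $\Psi=(\psi,\psi)$ satisfies $B\circ\Psi^{-1}\le e(t)+2\eta$ on $S^2$.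
\end{lemma}

\begin{proof}
Let $m\ge1$ be maximal with $m\eta<v_*$, so $B\le v_*\le(m+1)\eta$. Apply Corollary~\ref{cor:rearrange} with $k=B$ and $g=e(t)$. Since $\beta$ is strictly decreasing on $[0,t_2]$, the sets $K_i=D_1\cap\{B\ge i\eta\}=D_1\cap\{\frac12-t\le\alpha(i\eta)\}$ are strictly nested caps of area $\alpha(i\eta)$. The superlevel sets of $e(t)$ in $D_1$ are annuli, not planes, so we slit them along a meridian, which costs no area: $U_i=\{p\in D_1: e(t(p))>(i-1)\eta,\ \vartheta(p)\ne0\}$. In the coordinates $(t,\vartheta)$ these are the nested rectangles $(0,t_2)\times(0,1)$ for $i=1$ and $(l,r)\times(0,1)$, with $l,r$ taken at $(i-1)\eta$, for $i\ge2$. Their area is $\alpha((i-1)\eta)>\alpha(i\eta)$.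
\end{proof}

\subsection*{The map $\Phi$}
Define, independently of $\varepsilon$,
\begin{equation}\label{eq:Phi}
\Phi=\varphi_{6F}^{-1}\varphi_{6B}^{-1}=\varphi_{6w}^{-1},\qquad w=F+B=t-e(t)+\beta\bigl(\tfrac12-t\bigr).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:sphere}]
Let $0<\varepsilon\le t_1/2$; then $\varepsilon\le\frac18$ and $\varepsilon<v_*$. The zonal function $E_\varepsilon=F_\varepsilon-F=e(t)-(t-F_\varepsilon)$ satisfies $e(t)-2\varepsilon\le E_\varepsilon\le e(t)$ by \eqref{eq:close}. Take $\Psi_\varepsilon=(\psi_\varepsilon,\psi_\varepsilon)$ from Lemma~\ref{lem:B} with $\eta=\varepsilon$, and put $B'=B\circ\Psi_\varepsilon^{-1}$. Then $6B'\le6E_\varepsilon+24\varepsilon$, and $\langle E_\varepsilon\rangle-\langle B'\rangle\le\langle e(t)\rangle-\langle B\rangle=0$ by Lemma~\ref{lem:beta}. By Lemma~\ref{lem:calculus}(c), the map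
\[
u_\varepsilon=\varphi_{6E_\varepsilon}\varphi_{6B'}^{-1}=\varphi_{6E_\varepsilon}\Psi_\varepsilon\varphi_{6B}^{-1}\Psi_\varepsilon^{-1}
\]
has $\rho^-(u_\varepsilon)\le24\varepsilon$. Write $\varphi_{6B}=(\gamma,\gamma)$ with $\gamma\in\mathcal A$, and let $\kappa_\varepsilon=[\psi_\varepsilon,\gamma]$. Since $f_\varepsilon^6=\varphi_{6F_\varepsilon}^{-1}=\varphi_{6F}^{-1}\varphi_{6E_\varepsilon}^{-1}$,
\[
f_\varepsilon^6u_\varepsilon=\varphi_{6F}^{-1}\Psi_\varepsilon\varphi_{6B}^{-1}\Psi_\varepsilon^{-1}
=\varphi_{6F}^{-1}\varphi_{6B}^{-1}\,[\varphi_{6B},\Psi_\varepsilon]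
=\Phi\cdot(\kappa_\varepsilon,\kappa_\varepsilon)^{-1},
\]
where we used $[\gamma,\psi_\varepsilon]=\kappa_\varepsilon^{-1}$. Thus $\Phi=f_\varepsilon^6u_\varepsilon(\kappa_\varepsilon,\kappa_\varepsilon)$, which is conjugate to $u_\varepsilon\cdot(\kappa_\varepsilon,\kappa_\varepsilon)f_\varepsilon^6$. By \eqref{eq:132},
\[
\rho^-(\Phi)\le24\varepsilon+132\varepsilon=156\,\varepsilon .
\]
As $\varepsilon\to0$ we get $\rho^-(\Phi)=0$, and $\rho^+(\Phi^{-1})=\rho^-(\Phi)=0$.

By (S1), $\Phi$ rotates the circle $\{t=\mathrm{const}\}\subset D_1$ by $\mp6w'(t)$ full turns, where $w'(t)=1-e'(t)-\beta'(\frac12-t)$. For $t<t_1$ we have $e'(t)=1$ and $\frac12-t>t_2$, so $w'(t)=0$. For $t_2<t<\frac12-t_2$, an interval that is nonempty because $t_2<\frac14$, both $e'(t)$ and $\beta'(\frac12-t)$ vanish, so $w'(t)=1$. By continuity $6w'(t)=\frac12$ for some $t\in(0,\frac12)$, and $\Phi$ is a half-turn on that circle. So $\Phi\ne\mathrm{id}$.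
\end{proof}

The equality of the means of $B$ and $e(t)$ has to be exact. The function $B$ is fixed, so a deficit $\langle e(t)\rangle-\langle B\rangle>0$ would remain in the bound for $\rho^-(u_\varepsilon)$ as $\varepsilon\to0$.

\section{Products, the universal cover, and the value of $\rho^+(\Phi^k)$}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
Let $H$ be a normalized Hamiltonian on $S^2$ and $\overline H$ its pullback to $S^2\times P$, of dimension $2n$. Since $(\omega\oplus\sigma)^n=n\,\omega\wedge\sigma^{n-1}$, Fubini's theorem shows that $\overline H$ is normalized. It has the same minima and maxima as $H$ and generates $\varphi_H^s\times\mathrm{id}_P$. Hence $\rho^\pm(\varphi\times\mathrm{id}_P)\le\rho^\pm(\varphi)$, and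
\[
\rho^-(\Phi\times\mathrm{id}_P)=0=\rho^+(\Phi^{-1}\times\mathrm{id}_P),\qquad\Phi\times\mathrm{id}_P\ne\mathrm{id}.
\]

On the universal cover the difficulty is that the cheap paths to $\Phi$ might lie in different homotopy classes. On $S^2$ there are only two: $\pi_1(\mathrm{Ham}(S^2))=\mathbb Z/2$ by Smale's theorem. So $\rho^-(\Phi)=0$ is a minimum over two lifts, and some lift $\widetilde\Phi$ has $E^-(\widetilde\Phi)=0$. The assignment $[H]\mapsto[\overline H]$ is well defined, because a homotopy of paths can be multiplied by $\mathrm{id}_P$, and it does not increase $E^-$. The image of $\widetilde\Phi$ in $\widetilde{\mathrm{Ham}}(S^2\times P)$ thus has $E^-=0$, and it is nontrivial because it projects to $\Phi\times\mathrm{id}_P$. The inverse of $[K]$ is the class of the path $(\varphi_K^s)^{-1}$, so by the second rule in \eqref{eq:rules} inversion exchanges $E^-$ and $E^+$. The inverse of the image therefore has $E^+=0$.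
\end{proof}

A lower bound for $\rho^+$ needs an invariant that does not depend on the generating path. Recall that a function $\zeta$ on a group is a \emph{quasimorphism} if $|\zeta(gh)-\zeta(g)-\zeta(h)|\le D$ for some constant $D$, and \emph{homogeneous} if $\zeta(g^j)=j\zeta(g)$ for all integers $j$. A homogeneous quasimorphism is additive on commuting elements: if $gh=hg$, then $j\,|\zeta(gh)-\zeta(g)-\zeta(h)|=|\zeta(g^jh^j)-\zeta(g^j)-\zeta(h^j)|\le D$ for all $j\ge1$. An open set $W$ is \emph{displaceable} if $\psi(W)\cap\overline W=\emptyset$ for some Hamiltonian diffeomorphism $\psi$.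

Let $c$ be the Oh--Schwarz spectral invariant of the fundamental class on $\widetilde{\mathrm{Ham}}(S^2)$, with total area $1$ and the usual sign normalization. We use it only through the following properties.
\begin{enumerate}
\item[(C1)] $c(\widetilde\varphi\widetilde\psi)\le c(\widetilde\varphi)+c(\widetilde\psi)$ and $c(\widetilde\varphi)\le E^+(\widetilde\varphi)$.
\item[(C2)] (Entov--Polterovich \cite{EP}) $\zeta(\widetilde\varphi)=\lim_{j\to\infty}c(\widetilde\varphi^{\,j})/j$ is a homogeneous quasimorphism that descends to $\mathrm{Ham}(S^2)$. It has the Calabi property: if $H$ is supported in a displaceable open set, then $\zeta(\varphi_H)=-\int_0^1\langle H_s\rangle\,ds$.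
\end{enumerate}
By (C1), $c(\widetilde\varphi^{\,j})\le j\,c(\widetilde\varphi)$, so $\zeta(\varphi)\le c(\widetilde\varphi)\le E^+(\widetilde\varphi)$ for every lift $\widetilde\varphi$ of $\varphi$. Taking the infimum over lifts,
\begin{equation}\label{eq:zeta}
\zeta(\varphi)\le\rho^+(\varphi).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
Subadditivity gives $\rho^-(\Phi^k)\le k\rho^-(\Phi)=0$. We have $w\ge0$, because $e\le t$ and $\beta\ge0$; also $w=0$ on $\{t\le t_1\}$, and $\langle w\rangle=\langle t\rangle-\langle e(t)\rangle+\langle B\rangle=\frac14$. The map $\Phi^k$ is generated by $-6kw$, whose maximum is $0$, so Lemma~\ref{lem:calculus}(b) gives $\rho^+(\Phi^k)\le6k\cdot\frac14=\frac{3k}2$.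

For the lower bound write $-6kw=H_1+H_2$, where $H_i$ equals $-6kw$ on $D_i$ and zero elsewhere. The function $H_i$ is smooth and supported in $W_i=D_i\cap\{t>t_1/2\}$. The half-turn $\iota$ maps $W_i$ into the other hemisphere, which is disjoint from $\overline{W_i}\subset D_i$, so $W_i$ is displaceable. The maps $\varphi_{H_1}$ and $\varphi_{H_2}$ have disjoint supports, so they commute, and their product is $\Phi^k$. Therefore
\[
\zeta(\Phi^k)=\zeta(\varphi_{H_1})+\zeta(\varphi_{H_2})=-\langle H_1\rangle-\langle H_2\rangle=6k\langle w\rangle=\tfrac{3k}2,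
\]
and \eqref{eq:zeta} gives $\rho^+(\Phi^k)\ge\frac{3k}2$.
\end{proof}

\begin{remark}\label{rem:null}
Let $N=\{\rho^-=0\}\subset\mathrm{Ham}(S^2)$. It contains $\Phi^k$ but not $\Phi^{-k}$, since $\rho^-(\Phi^{-k})=\rho^+(\Phi^k)=3k/2$. So $N$ is a nontrivial conjugation-invariant semigroup that is not closed under inversion, and simplicity of the group does not force it to be trivial or everything. Simplicity does apply to $N\cap N^{-1}=\{\|\cdot\|=0\}$: this normal subgroup misses $\Phi$, so it is trivial. Since $\iota=\iota^{-1}\ne\mathrm{id}$, it follows that $\rho^-(\iota)>0$. The pretended conclusion $\rho^-(\iota)=0$ of Section~\ref{sec:model} is therefore false, and the twist $\varphi_{F_\varepsilon}^{-1}$ in $f_\varepsilon$ cannot be dropped, however thin the bands that carry it.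
\end{remark}

\begin{thebibliography}{9}

\bibitem{EP}
Entov and Polterovich, \emph{Calabi quasimorphism and quantum homology}, IMRN 2003.

\bibitem{Oh}
Yong-Geun Oh, \emph{Spectral invariants and length minimizing property of Hamiltonian paths}, arXiv:math/0212337 (2002).

\end{thebibliography}
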